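\title{Algebras of invariants with non-rational Hilbert series}

\begin{abstract}
Over every field $K$ of characteristic zero we construct a connected solvable group $G=\mathbb{G}_a^7\rtimes\mathbb{G}_m^9$ and a $20$-dimensional rational $G$-module $V$ such that the Hilbert series of $K[V]^G$ is not a rational function. The series is computed explicitly. The graded pieces of $K[V]^G$ are spaces of plane curves with prescribed multiplicities at ten points of a nodal cubic, and the multidegrees that occur fill a plane cone with irrational boundary rays. The algebra has transcendence degree $4$, and this is the smallest possible value: an algebra of invariants of transcendence degree at most $3$ has a rational Hilbert series.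
\end{abstract}

\section{Introduction}

Throughout, $K$ is a field of characteristic zero. Let a group $G$ act on a vector space $V$ of finite dimension $n$ over $K$ through a homomorphism $G\to GL(V)$. Then $G$ acts on the algebra $K[V]=K[x_1,\dots,x_n]$ of polynomial functions on $V$ by $(g\cdot f)(v)=f(g^{-1}v)$. This action preserves the degree, so the algebra of invariants $K[V]^G=\{f: g\cdot f=f \text{ for all } g\in G\}$ is a graded subalgebra of $K[V]$. A subgroup of $GL(V)$ has the same invariants as its Zariski closure, so one may equally take $G$ to be a linear algebraic group and $V$ a rational $G$-module. The \emph{Hilbert series}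
\[
H(K[V]^G,q)=\sum_{d\ge 0}\dim_K\bigl(K[V]^G\bigr)_d\,q^d
\]
records the number of linearly independent invariants of each degree. It is called \emph{rational} if it is the power series expansion of a rational function of $q$, that is, if its coefficients satisfy a linear recurrence from some point on.

For the trivial group the series is $(1-q)^{-n}$. For $G=\{\pm1\}$ acting on $K^2$ by scalars, the invariants are the polynomials of even degree and the series is $(1+q^2)/(1-q^2)^2$. In general, a finitely generated graded module over a finitely generated commutative graded $K$-algebra has a rational Hilbert series. So $H(K[V]^G,q)$ is rational whenever $K[V]^G$ is finitely generated, in particular for finite and for reductive groups $G$. Nagata gave the first examples in which $K[V]^G$ is not finitely generated, answering Hilbert's fourteenth problem in the negative. Failure of finite generation does not by itself destroy rationality: for a product of a vector group $\mathbb{C}^6$ and a torus $(\mathbb{C}^\times)^8$ acting on $\mathbb{C}^{18}$ as in Nagata's construction, the algebra of invariants is not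 finitely generated, but its Hilbert series is
\[
\frac{1+4q^9+7q^{18}+10q^{27}+10q^{36}+4q^{45}}{(1-q^{18})^4}.
\]
One might therefore guess that rationality is a property of all algebras of invariants. The question, posed by Domokos and Drensky \cite{DD}, is this: \emph{is there a group $G$ and a finite-dimensional $G$-module $V$ over $K$ such that $H(K[V]^G,q)$ is not rational?} The answer is yes, over every field of characteristic zero.

\begin{theorem}\label{thm:main}
There are a connected solvable linear algebraic group $G=\mathbb{G}_a^7\rtimes\mathbb{G}_m^9$ and a $20$-dimensional rational $G$-module $V$, both explicit and defined over $\mathbb{Q}$, such that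
\[
H(K[V]^G,q)=1+\sum_{\substack{c,s\in\mathbb{Z},\ c>0\\ s^2<6c^2}}(6c^2-s^2+1)\,q^{14(6c+s)} .
\]
This series is not rational, and $\operatorname{trdeg}_K K[V]^G=4$.
\end{theorem}

\begin{theorem}\label{thm:boundary}
The series in Theorem~\ref{thm:main} has the unit circle as natural boundary. It is neither algebraic nor D-finite.
\end{theorem}

\begin{theorem}\label{thm:pi}
There are a group $G=\mathbb{G}_a^7\rtimes\mathbb{G}_m$ and a $20$-dimensional rational $G$-module $V$ such that $\lim_{q\to1^-}(1-q^7)^{12}H(K[V]^G,q)$ is a nonzero rational multiple of $\pi^4$. In particular $H(K[V]^G,q)$ is not rational.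
\end{theorem}

The guess that the series is always rational is correct in small transcendence degree.

\begin{theorem}\label{thm:sharp}
Let $G$ be a group and $V$ a finite-dimensional $G$-module over $K$. If $\operatorname{trdeg}_K K[V]^G\le 3$, then $H(K[V]^G,q)$ is rational. Hence non-rational Hilbert series of algebras of invariants occur in transcendence degree $r$ if and only if $r\ge4$.
\end{theorem}

Section~\ref{sec:growth} explains the mechanism on a monomial algebra in two variables. Sections~\ref{sec:nagata}--\ref{sec:examples} prove Theorems~\ref{thm:main}--\ref{thm:pi}, and Section~\ref{sec:three} proves Theorem~\ref{thm:sharp}. The facts about algebraic surfaces used in both parts are collected in Section~\ref{sec:surfaces}.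

\section{Irrational growth}\label{sec:growth}

A series with integer coefficients cannot be rational if its coefficients grow like an irrational constant times a power. To make this precise we first note that the field of coefficients plays no role.

\begin{lemma}\label{lem:descent}
Let $F\supseteq\mathbb{Q}$ be a field. If $f_1,\dots,f_r\in\mathbb{Q}[[q]]$ are linearly dependent over $F[q]$, then they are linearly dependent over $\mathbb{Q}[q]$.
\end{lemma}

\begin{proof}
Let $\sum_i A_if_i=0$ with $A_i\in F[q]$ not all zero. Choose a $\mathbb{Q}$-linear map $\ell\colon F\to\mathbb{Q}$ that is nonzero on some coefficient of some $A_i$, and apply $\ell$ coefficientwise. Since the $f_i$ have rational coefficients, $\sum_i\ell(A_i)f_i=0$, and the polynomials $\ell(A_i)\in\mathbb{Q}[q]$ are not all zero.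
\end{proof}

A series $H\in\mathbb{Q}[[q]]$ is rational, \emph{algebraic} or \emph{D-finite} if, respectively, the series $1,H$, or finitely many of $1,H,H^2,\dots$, or finitely many of $H,H',H'',\dots$ are linearly dependent over the polynomials. By the lemma it does not matter over which field of characteristic zero the polynomials are taken.

\begin{lemma}\label{lem:growth}
Let $H(q)=\sum_{e\ge0}h(e)q^{ae}$ with $a\ge1$ and $h(e)\in\mathbb{Z}$, and suppose that $h(e)/e^k\to\kappa\in\mathbb{R}$ as $e\to\infty$. Then $(1-q^a)^{k+1}H(q)\to k!\,\kappa$ as $q\to1^-$. If $\kappa\notin\mathbb{Q}$, then $H$ is not rational.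
\end{lemma}

\begin{proof}
Put $Q=q^a$ and write $h(e)=(k!\,\kappa+\varepsilon_e)\binom{e+k}{k}$ with $\varepsilon_e\to0$. Since $\sum_e\binom{e+k}{k}Q^e=(1-Q)^{-k-1}$, the difference $(1-Q)^{k+1}H-k!\,\kappa$ equals $(1-Q)^{k+1}\sum_e\varepsilon_e\binom{e+k}{k}Q^e$. If $|\varepsilon_e|\le\varepsilon$ for $e\ge e_0$, the terms with $e\ge e_0$ contribute at most $\varepsilon$ in absolute value, and the finitely many others tend to $0$ as $Q\to1^-$. This gives the limit. If $H$ is rational, then $(1-q^a)^{k+1}H\in\mathbb{Q}(q)$ by Lemma~\ref{lem:descent}. This rational function has a finite limit at $q=1$, hence no pole there, so its value $k!\,\kappa$ at $1$ is a rational number.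
\end{proof}

\begin{example}\label{ex:toy}
Let $A\subset K[\xi,\eta]$ be the span of $1$ and of the monomials $\xi^i\eta^j$ with $j<\sqrt2\,i$. The exponents are closed under addition, so $A$ is a graded subalgebra. For $i+j=e\ge1$ the condition reads $0\le j<(2-\sqrt2)e$, so $\dim A_e/e\to2-\sqrt2$, and the Hilbert series of $A$ is not rational.
\end{example}

The example is cheap because an arbitrary subalgebra may be cut out by an arbitrary cone of exponents. Algebras of invariants are more rigid. Put $R=K[V]^G$. A quotient of invariants is $G$-invariant, so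
\begin{equation}\label{eq:saturated}
R=K[V]\cap\operatorname{Frac}(R).
\end{equation}
The algebra $A$ contains $\xi$ and $\xi\eta$, so its field of fractions is $K(\xi,\eta)$ and \eqref{eq:saturated} fails for $A\subset K[\xi,\eta]$. Diagonal groups do not help: their invariants are spanned by the monomials whose exponents lie in the intersection of the positive orthant with a sublattice, and this is described by rational inequalities. To produce an irrational cone we need a multigraded algebra of invariants whose nonzero components are described by a \emph{quadratic} inequality. A round cone $Q\ge0$, cut by a rational plane on which the indefinite form $Q$ does not represent zero, becomes a sector with irrational rays. The intersection form of an algebraic surface supplies $Q$. The plan is thus to realize spaces of sections of divisors on a surface $X$ as spaces of invariants (Section~\ref{sec:nagata}), to choose $X$ so that a lattice of divisor classes has a round effective cone on which the dimensions are known exactly (Section~\ref{sec:cubic}), and to cut with a torus (Section~\ref{sec:examples}).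

We shall pass freely to an algebraic closure $\bar K$. Let the abstract group $G$ act on $V\otimes\bar K$. In each degree the invariants are the solutions of linear equations with coefficients in $K$, so
\begin{equation}\label{eq:basechange}
\bar K[V]^G=R\otimes_K\bar K .
\end{equation}
The Hilbert series is unchanged, and so is the transcendence degree, because $R\otimes_K\bar K$ is algebraic over $R$ and $\bar K$ is algebraic over $K$.

\section{Invariants of vector groups and forms with multiple points}\label{sec:nagata}

Let $W$ be a finite-dimensional $K$-vector space spanned by nonzero vectors $v_1,\dots,v_N$, and let $p_i=[v_i]\in\mathbb{P}(W)$. Let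
\[
\omega\colon K^N\to W,\quad \omega(z)=\sum_i z_iv_i,\qquad U=\ker\omega .
\]
Let $V=K^{2N}$ with coordinates $x_1,\dots,x_N,y_1,\dots,y_N$. We describe elements of $GL(V)$ by their action on $V^*$, that is, as linear substitutions. For $\lambda\in U$, $\sigma\in K^\times$ and $\tau=(\tau_i)\in(K^\times)^N$ put
\[
u_\lambda\colon\ x_i\mapsto x_i,\ \ y_i\mapsto y_i+\lambda_ix_i;\qquad\quad
\vartheta_{\sigma,\tau}\colon\ x_i\mapsto\tau_ix_i,\ \ y_i\mapsto\sigma\tau_iy_i .
\]
The $u_\lambda$ form a group isomorphic to $U$. Applying the three substitutions in turn to $y_i$ gives $\sigma^{-1}\tau_i^{-1}(\sigma\tau_iy_i+\lambda_i\tau_ix_i)$, so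
\begin{equation}\label{eq:conj}
\vartheta_{\sigma,\tau}\,u_\lambda\,\vartheta_{\sigma,\tau}^{-1}=u_{\sigma^{-1}\lambda}.
\end{equation}
Grade $K[V]$ by $(d;m)\in\mathbb{Z}\times\mathbb{Z}^N$, where $d$ is the degree in $y_1,\dots,y_N$ and $m_i$ is the degree in the pair $x_i,y_i$. The total degree is $\sum_i m_i$. The element $\vartheta_{\sigma,\tau}$ multiplies the component of multidegree $(d;m)$ by $\sigma^d\prod\tau_i^{m_i}$, and it preserves $K[V]^U$ by \eqref{eq:conj}. Since $K$ is infinite, these characters are distinct, so $K[V]^U$ is the direct sum of its components $K[V]^U_{d,m}$.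

The point of the construction is that $u_\lambda$ acts on the ratios $z_i=y_i/x_i$ by the translation $z\mapsto z+\lambda$. Invariant functions of $z$ are functions on $K^N/U=W$, and the requirement that the denominators $x_i$ be cleared becomes a condition at the points $p_i$. Recall that the \emph{multiplicity} at $p_i$ of a form $P\in K[W]_d$ is computed in linear coordinates $w_0,\dots,w_r$ with $v_i=(1,0,\dots,0)$ as the order of vanishing of $P(1,w_1,\dots,w_r)$ at the origin. Writing $P=\sum_k w_0^kP_k(w_1,\dots,w_r)$ with $P_k$ homogeneous of degree $d-k$, we get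
\begin{equation}\label{eq:mult}
\operatorname{mult}_{p_i}P=d-\deg_{w_0}P\qquad(P\ne0),
\end{equation}
and we put $\operatorname{mult}_{p_i}0=\infty$.

\begin{lemma}\label{lem:nagata}
The map $P\mapsto x^mP(\omega(z))$, where $x^m=\prod x_i^{m_i}$, is an isomorphism from
$\{P\in K[W]_d:\operatorname{mult}_{p_i}P\ge d-m_i\text{ for all }i\}$ onto $K[V]^U_{d,m}$.
\end{lemma}

\begin{proof}
The group $U$ acts on $K[x^{\pm1},y]=K[x^{\pm1},z]$, fixing the $x_i$. An element of multidegree $(d;m)$ of this ring is $x^mQ(z)$ with $Q$ homogeneous of degree $d$, and it is invariant if and only if $Q(z+\lambda)=Q(z)$ for all $\lambda\in U$. In that case the function $Q$ on $K^N$ is constant on the fibers of the surjection $\omega$, so $Q=P\circ\omega$ as functions, where $P$ is the composite of $Q$ with a linear section of $\omega$. Since $K$ is infinite, $Q=P\circ\omega$ as polynomials, and $P\in K[W]_d$ is unique. As $x^mz^\alpha=x^{m-\alpha}y^\alpha$, the element $x^mQ(z)$ lies in $K[x,y]$ if and only if $Q=0$ or $\deg_{z_i}Q\le m_i$ for all $i$.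

Let $Q\ne0$. The degree $\deg_{z_i}Q$ is the degree in a new variable $\sigma$ of $Q(z+\sigma e_i)=P(\omega(z)+\sigma v_i)$, where $e_i$ is the $i$-th unit vector. Since $\omega$ is surjective, composition with $\omega$ is injective on $K[W]$, so this is the $\sigma$-degree of $P(w+\sigma v_i)=P(w_0+\sigma,w_1,\dots,w_r)$, which is $\deg_{w_0}P$. By \eqref{eq:mult}, $\deg_{z_i}Q\le m_i$ if and only if $\operatorname{mult}_{p_i}P\ge d-m_i$.
\end{proof}

\begin{example}
Let $W=K^2$, $v_1=(1,0)$, $v_2=(0,1)$, $v_3=(-1,-1)$. Then $U=\{(\lambda,\lambda,\lambda)\}$ and $\omega(z)=(z_1-z_3,z_2-z_3)$. The first coordinate $w_1$ on $W$ is a linear form vanishing at $p_2$ only. So we may take $d=1$ and $m=(1,0,1)$, and the lemma gives the invariant $x_1x_3(z_1-z_3)=x_3y_1-x_1y_3$. The vanishing at $p_2$ is the reason that no factor $x_2$ is needed. The invariant $x_1$ corresponds to $d=0$, $m=(1,0,0)$, $P=1$, where the required multiplicity at $p_1$ is $-1$, an empty condition.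
\end{example}

\section{Divisors on surfaces}\label{sec:surfaces}

In this section $S$ is a smooth projective surface over an algebraically closed field of characteristic zero, with canonical class $K_S$. A \emph{curve} is an irreducible and reduced closed curve on $S$. A divisor is an integral combination of curves; with rational coefficients we say $\mathbb{Q}$-divisor. We write $D\ge0$, and call $D$ \emph{effective}, if all coefficients are nonnegative, and $\lfloor D\rfloor$ is obtained by rounding down all coefficients. For a divisor $D$,
\[
H^0(S,D)=\{\varphi\ne0\text{ rational}:\operatorname{div}\varphi+D\ge0\}\cup\{0\},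
\]
$h^i(D)=\dim H^i(S,\mathcal{O}_S(D))$ and $\chi(D)=h^0(D)-h^1(D)+h^2(D)$. We use the following textbook facts.

\begin{enumerate}
\item[(S1)] \emph{Intersections.} The number $D\cdot D'$ depends only on the linear equivalence classes. Distinct curves have $\Gamma\cdot\Gamma'\ge0$, with equality if and only if they are disjoint. An ample divisor has positive intersection with every nonzero effective divisor. A class $D$ with real coefficients is \emph{nef} if $D\cdot\Gamma\ge0$ for every curve $\Gamma$. If $D'\cdot D<0$ for some nef $D$, then $h^0(D')=0$.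
\item[(S2)] \emph{Riemann--Roch, duality, adjunction.} $\chi(D)=\chi(\mathcal{O}_S)+\frac12D\cdot(D-K_S)$ and $h^2(D)=h^0(K_S-D)$. For a curve $\Gamma$ of arithmetic genus $p_a(\Gamma)=h^1(\mathcal{O}_\Gamma)\ge0$ we have $\Gamma^2+K_S\cdot\Gamma=2p_a(\Gamma)-2$.
\item[(S3)] \emph{Bigness.} A divisor $D$ is \emph{big} if $h^0(kD)\ge\varepsilon k^2$ for some $\varepsilon>0$ and infinitely many $k\ge1$. Equivalently, $bD\sim A+E$ for some $b\ge1$ with $A$ ample and $E\ge0$; replacing $b$ by a multiple, we may take $A$ very ample. A nef divisor $D$ is big if and only if $D^2>0$.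
\item[(S4)] \emph{Ramanujam and Kawamata--Viehweg vanishing.} If $D$ is a nef and big divisor, then $h^i(K_S+D)=0$ for $i>0$.
\item[(S5)] \emph{Hodge index theorem.} If $D^2>0$, $D\cdot Y=0$ and $Y^2\ge0$, then $Y\cdot D'=0$ for every divisor $D'$.
\item[(S6)] \emph{Zariski decomposition.} An effective $\mathbb{Q}$-divisor is a sum $P+N$ of $\mathbb{Q}$-divisors, where $P$ is nef, $N=\sum\nu_iN_i\ge0$, $P\cdot N_i=0$ for all $i$, and the matrix $(N_i\cdot N_j)$ is negative definite.
\item[(S7)] \emph{Blown-up plane.} Let $\psi\colon X\to\mathbb{P}^2$ be the blow-up of distinct points $p_1,\dots,p_N$, let $E_i=\psi^{-1}(p_i)$, and let $L$ be the pullback of a line. Then $\operatorname{Pic}X$ is free with basis $L,E_1,\dots,E_N$; we have $L^2=1$, $E_i^2=-1$, all other products vanish; $K_X=-3L+\sum E_i$, $\chi(\mathcal{O}_X)=1$, and $L$ is nef. The strict transform of a plane curve of degree $d$ with multiplicity $a_i$ at $p_i$ has class $dL-\sum a_iE_i$. For $a\ge0$ one has $\psi_*\mathcal{O}(-aE_i)=I_{p_i}^a$, with $I_{p_i}$ the ideal sheaf of $p_i$, and $\psi_*\mathcal{O}(aE_i)=\mathcal{O}$. Hence, for all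 integers $d,a_i$, the space $H^0(X,dL-\sum a_iE_i)$ is identified with the space of forms of degree $d$ with multiplicity at least $a_i$ at $p_i$, and quotients of sections are quotients of forms.
\end{enumerate}

Take $W=K^3$ in Section~\ref{sec:nagata}, assume that the $p_i$ are distinct, and let $X$ be the blow-up of $\mathbb{P}^2_{\bar K}$ at the $p_i$. The multiplicity conditions are linear equations with coefficients in $K$, so Lemma~\ref{lem:nagata} and (S7) give
\begin{equation}\label{eq:dictionary}
K[V]^U_{d,m}\otimes_K\bar K\cong H^0\Bigl(X,\,dL-\sum a_iE_i\Bigr),\qquad a_i=d-m_i .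
\end{equation}
Every class in $\operatorname{Pic}X$ corresponds to exactly one multidegree.

\section{Ten points on a nodal cubic}\label{sec:cubic}

We have to decide which classes on $X$ are effective and to compute $h^0$ exactly. The difficulty lies in the curves of negative self-intersection: they make classes of negative square effective and prevent classes of positive square from being nef. If the points lie on an irreducible cubic, its strict transform $C$ is linearly equivalent to $-K_X$, and adjunction bounds $Z^2$ from below by $Z\cdot C-2$ for every curve $Z$. We shall see that all curves become harmless after projection to the orthogonal complement $\Lambda$ of $C$, provided that no curve is disjoint from $C$. The number of points is dictated by the signature. The form on $\operatorname{Pic}X$ has signature $(1,N)$ and $C^2=9-N$. For $N\le9$ the lattice $\Lambda$ contains no class of positive square, while for $N=10$ it has signature $(1,9)$.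

\subsection*{The cubic and the points}
Let $C_0\subset\mathbb{P}^2_{\bar K}$ be the cubic $xyz=y^3-x^3$. Its equation is linear in $z$ with coprime coefficients $xy$ and $x^3-y^3$, so $C_0$ is irreducible. On $C_0$, the equation $xy=0$ forces $x=y=0$. The $z$-derivative of the equation is $xy$, so $C_0$ is smooth away from $o=[0:0:1]$. Let
\[
\nu\colon\mathbb{P}^1\to C_0,\qquad t\mapsto[t:t^2:t^3-1].
\]
Then $\nu(0)=\nu(\infty)=o$. A point of $C_0\setminus\{o\}$ has $x,y\ne0$; with $t=y/x$ it can be scaled to $x=t$, $y=t^2$, and then $t^3z=t^6-t^3$ gives $z=t^3-1$. So $\nu$ restricts to an isomorphism $\mathbb{P}^1\setminus\{0,\infty\}\to C_0\setminus\{o\}$ with inverse $y/x$.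

Let $t_1,\dots,t_{10}$ be the primes $2,3,5,7,11,13,17,19,23,29$, and put
\[
v_i=(t_i,\,t_i^2,\,t_i^3-1)\in\mathbb{Q}^3,\qquad p_i=[v_i]=\nu(t_i).
\]
The $p_i$ are distinct smooth points of $C_0$. The $v_i$ span $K^3$, because a linear form vanishing on all of them gives a polynomial $\alpha t+\beta t^2+\gamma(t^3-1)$ with ten roots. Let $X$ be the blow-up of $\mathbb{P}^2_{\bar K}$ at $p_1,\dots,p_{10}$ and $C\cong C_0$ the strict transform of $C_0$. By (S7) and (S2),
\[
C\sim3L-\sum E_i=-K_X,\qquad C^2=-1,\qquad p_a(C)=1 .
\]
Let
\[
\Lambda=C^\perp=\Bigl\{dL-\sum a_iE_i\in\operatorname{Pic}X:\ \sum a_i=3d\Bigr\},\qquad\Lambda_{\mathbb{R}}=\Lambda\otimes\mathbb{R}.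
\]
For $D=dL-\sum a_iE_i\in\Lambda_{\mathbb{R}}$ write $a=\frac{3d}{10}\mathbf{1}+b$ with $\mathbf{1}=(1,\dots,1)$ and $b\in\mathbf{1}^\perp\subset\mathbb{R}^{10}$, and denote $D$ by $(d,b)$. Then $D\cdot L=d$, and $D\cdot D'=dd'-a\cdot a'$ becomes
\begin{equation}\label{eq:form}
D\cdot D'=\tfrac{1}{10}dd'-b\cdot b' .
\end{equation}
The round cone is
\[
\mathcal{C}=\{D\in\Lambda_{\mathbb{R}}:D^2\ge0,\ D\cdot L\ge0\}=\{(d,b):|b|\le d/\sqrt{10}\}.
\]
It is self-dual: for $D\in\Lambda_{\mathbb{R}}$,
\begin{equation}\label{eq:selfdual}
D\in\mathcal{C}\iff D\cdot D'\ge0\ \text{ for all }D'\in\mathcal{C}.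
\end{equation}
Indeed, $\Rightarrow$ is the Cauchy--Schwarz inequality $b\cdot b'\le|b|\,|b'|\le dd'/10$, and $\Leftarrow$ follows by taking $D'=(\sqrt{10},b')$ with $b'$ a unit vector such that $b\cdot b'=|b|$.

\subsection*{Restriction to the cubic}
A class in $\Lambda$ restricts to a line bundle of degree $0$ on $C$. The next lemma is the only place where the choice of the points matters.

\begin{lemma}\label{lem:inj}
If $D\in\Lambda$ and $\mathcal{O}_C(D)\cong\mathcal{O}_C$, then $D=0$.
\end{lemma}

\begin{proof}
Let $D=dL-\sum a_iE_i$. The line $z=0$ meets $C_0$ in the three points $t^3=1$, and $E_i$ meets $C$ transversally in the point over $p_i$. So $\mathcal{O}_C(D)$ is the line bundle of the Cartier divisor $d\,\{t^3=1\}-\sum a_ip_i$ on $C_0$, which is supported in the smooth locus. If it is trivial, this divisor is the divisor of a rational function $h$ on $C_0$ that is a unit in the local ring at $o$. The function $g(t)=(t^3-1)^d\prod(t-t_i)^{-a_i}$ has the same divisor as $h\circ\nu$ on $\mathbb{P}^1$: both are regular and nonzero at $0$, and also at $\infty$ because $3d=\sum a_i$. Hence $h\circ\nu=\gamma g$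 for a constant $\gamma\neq0$. Both $\gamma g(0)$ and $\gamma g(\infty)$ equal $h(o)$. Now $g(\infty)=1$ and $g(0)=(-1)^d(-1)^{3d}\prod t_i^{-a_i}=\prod t_i^{-a_i}$. So $\prod t_i^{a_i}=1$ in $\bar K$, hence in $\mathbb{Q}$, and unique factorization gives $a_i=0$ for all $i$. Then $d=0$.
\end{proof}

\begin{remark}
A nodal cubic is convenient because the condition on the points becomes multiplicative independence in $\mathbb{Q}^\times$, which is available inside every field of characteristic zero. In characteristic $p>0$ the nonzero elements of the prime field are roots of unity and the lemma fails for these points. To see what the lemma excludes, suppose that $t_1t_2t_3=1$. Then $(t-t_1)(t-t_2)(t-t_3)$ has the form $\alpha t+\beta t^2+(t^3-1)$, so $p_1,p_2,p_3$ lie on a line. Its strict transform $Z\sim L-E_1-E_2-E_3$ lies in $\Lambda$ and has $Z^2=-2$, so it is an effective class outside $\mathcal{C}$. By \eqref{eq:selfdual} some $D'\in\mathcal{C}$ has $D'\cdot Z<0$, and both Lemma~\ref{lem:nef} and Proposition~\ref{prop:h0}(a) below would be false.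
\end{remark}

\begin{lemma}\label{lem:nef}
Every $D\in\mathcal{C}$ is nef.
\end{lemma}

\begin{proof}
Let $Z$ be a curve on $X$. If $Z=C$, then $D\cdot Z=0$. Let $Z\ne C$ and $k=Z\cdot C\ge0$. If $k=0$, then $Z\in\Lambda$ and $Z\cap C=\emptyset$, so $\mathcal{O}_C(Z)$ is trivial, and Lemma~\ref{lem:inj} gives $Z\sim0$. This is impossible, since $Z$ has positive intersection with an ample divisor. So $k\ge1$.

Since $C^2=-1$, the orthogonal projection of $Z$ to $\Lambda$ is $Z'=Z+kC$; indeed $Z'\cdot C=k-k=0$. We have $Z'^2=Z^2+2k^2-k^2=Z^2+k^2$, and adjunction gives $Z^2=2p_a(Z)-2+Z\cdot C\ge k-2$. Hence $Z'^2\ge k^2+k-2\ge0$. Also $Z'\cdot L=Z\cdot L+3k>0$. So $Z'\in\mathcal{C}$, and $D\cdot Z=D\cdot Z'\ge0$ by \eqref{eq:selfdual}.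
\end{proof}

\begin{proposition}\label{prop:h0}
Let $D\in\Lambda$.
\begin{enumerate}
\item[(a)] If $h^0(D)>0$, then $D\in\mathcal{C}$.
\item[(b)] If $D^2>0$ and $D\cdot L>0$, then $h^0(D)=1+\frac12D^2$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) By Lemma~\ref{lem:nef} and (S1), $D\cdot D'\ge0$ for all $D'\in\mathcal{C}$. Apply \eqref{eq:selfdual}.

(b) Since $D\cdot K_X=0$, Riemann--Roch gives $\chi(D)=1+\frac12D^2$. Next $h^2(D)=h^0(K_X-D)=0$, because $L$ is nef and $(K_X-D)\cdot L=-3-D\cdot L<0$. It remains to show $h^1(D)=0$. Vanishing theorems apply to $K_X+D$ rather than to $D$, and the difference is the curve $C$: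
\[
0\to\mathcal{O}_X(K_X+D)\to\mathcal{O}_X(D)\to\mathcal{O}_C(D)\to0 .
\]
By Lemma~\ref{lem:nef} and (S3), $D$ is nef and big, so $h^1(K_X+D)=0$ by (S4), and $h^1(D)\le h^1(\mathcal{O}_C(D))$. The line bundle $\mathcal{O}_C(D)$ has degree $D\cdot C=0$, so $\chi(\mathcal{O}_C(D))=\chi(\mathcal{O}_C)=1-p_a(C)=0$. A nonzero section would give an injection $\mathcal{O}_C\to\mathcal{O}_C(D)$, since $C$ is integral, with cokernel of finite length $\chi(\mathcal{O}_C(D))-\chi(\mathcal{O}_C)=0$, hence an isomorphism. This contradicts Lemma~\ref{lem:inj}, as $D\ne0$. So $h^0(\mathcal{O}_C(D))=0$, and then $h^1(\mathcal{O}_C(D))=0$.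
\end{proof}

In elementary terms, (b) says that the multiplicity conditions are independent. A point of multiplicity $a\ge0$ imposes $\binom{a+1}2$ linear conditions, and $\binom{d+2}2-\sum\binom{a_i+1}2=1+\frac12D^2+\frac12(3d-\sum a_i)$.

\section{The two examples}\label{sec:examples}

Let $W=K^3$, let $v_1,\dots,v_{10}$ be as in Section~\ref{sec:cubic}, and let $U\cong K^7$ act on $V=K^{20}$ as in Section~\ref{sec:nagata}. By \eqref{eq:dictionary}, $K[V]^U$ involves all classes on $X$, while Proposition~\ref{prop:h0} concerns only those in $\Lambda$. A torus selects the classes we want. For $\tau\in K^\times$ and $\rho\in(K^\times)^{10}$ let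
\[
\theta_{\tau,\rho}\colon\ x_i\mapsto\tau\rho_ix_i,\quad y_i\mapsto\tau^{-6}\rho_iy_i .
\]
This is $\vartheta_{\sigma,(\tau\rho_i)}$ with $\sigma=\tau^{-7}$. So $\theta_{\tau,\rho}u_\lambda\theta_{\tau,\rho}^{-1}=u_{\tau^7\lambda}$ by \eqref{eq:conj}, and $\theta_{\tau,\rho}$ multiplies the component of multidegree $(d;m)$ by
\begin{equation}\label{eq:weight}
\tau^{\sum m_i-7d}\prod\rho_i^{m_i}.
\end{equation}
With $a_i=d-m_i$ we have $\sum m_i-7d=3d-\sum a_i$. Thus the elements $\theta_{\tau,\mathbf{1}}$ fix exactly the components whose class lies in $\Lambda$, and such a component has total degree $7d$.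

\subsection*{A plane section of the cone}
Inside the open cone we know $h^0$, but on the boundary $D^2=0$ we do not. For an exact formula we want a rank-two sublattice that meets the boundary only in $0$. Split the ten points into groups of sizes $N_1$ and $N_2$, and require multiplicity $\alpha$ on the first group and $\beta$ on the second. Then $b$ has $N_1$ coordinates $N_2(\alpha-\beta)/10$ and $N_2$ coordinates $N_1(\beta-\alpha)/10$, so \eqref{eq:form} gives
\begin{equation}\label{eq:split}
10\,D^2=d^2-N_1N_2(\alpha-\beta)^2 .
\end{equation}
The products $N_1N_2$ are $9,16,21,24,25$, so the splittings $3+7$ and $4+6$ give forms without nontrivial rational zeros. We take $4+6$.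

Let $T=\{\theta_{\tau,\rho}:\rho_1\rho_2\rho_3\rho_4=1=\rho_5\cdots\rho_{10}\}$. If $\theta_{\tau,\rho}=1$, then $\rho_i=\tau^{-1}$ and $\tau^7=1$, and $\rho_1\rho_2\rho_3\rho_4=1$ gives $\tau^4=1$, so $\tau=1$. Hence $T$ is a split torus of dimension $1+3+5=9$. It normalizes $U$ and meets it trivially, so $G=U\rtimes T\cong\mathbb{G}_a^7\rtimes\mathbb{G}_m^9$ is a connected solvable subgroup of $GL(V)$ defined over $\mathbb{Q}$. As a variety $G$ is open in an affine space, so its $K$-points are dense and have the same invariants as the algebraic group.

\begin{proof}[Proof of Theorem~\ref{thm:main}]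
\emph{The classes.} Since $K$ is infinite, the character \eqref{eq:weight} is trivial on $T$ if and only if $\sum m_i=7d$, $m_1=\dots=m_4$ and $m_5=\dots=m_{10}$. So $R=K[V]^G$ is the sum of the components of $K[V]^U$ with $a_1=\dots=a_4=\alpha$, $a_5=\dots=a_{10}=\beta$ and $4\alpha+6\beta=3d$. In an integer solution $d=2e$ is even and $2\alpha=3(e-\beta)$, so $e-\beta=2c$ is even, $\alpha=3c$ and $\beta=e-2c$. Put $s=e-6c$, a change of variable that diagonalizes the form. The classes are
\[
D_{c,s}=2(6c+s)L-3c\sum_{i\le4}E_i-(4c+s)\sum_{i\ge5}E_i\qquad(c,s\in\mathbb{Z}),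
\]
and $D_{c,s}$ sits in total degree $7d=14(6c+s)$. By \eqref{eq:split}, $10D_{c,s}^2=4(6c+s)^2-24(c+s)^2=120c^2-20s^2$, so $D_{c,s}^2=12c^2-2s^2$. By \eqref{eq:dictionary},
\[
H(R,q)=\sum_{c,s\in\mathbb{Z}}h^0(D_{c,s})\,q^{14(6c+s)}.
\]

\emph{The formula.} The class $D_{0,0}=0$ contributes $1$. Let $(c,s)\ne(0,0)$ and $h^0(D_{c,s})>0$. By Proposition~\ref{prop:h0}(a), $s^2\le6c^2$ and $6c+s\ge0$. Since $\sqrt6$ is irrational, $s^2<6c^2$. Then $|s|<6|c|$, so $6c+s$ has the sign of $c$, and $c>0$. Conversely, if $c>0$ and $s^2<6c^2$, then $D_{c,s}^2>0$ and $D_{c,s}\cdot L=2(6c+s)>0$, so $h^0(D_{c,s})=6c^2-s^2+1$ by Proposition~\ref{prop:h0}(b).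

\emph{Non-rationality.} Write $H(R,q)=\sum_eh(e)q^{14e}$. Substituting $s=e-6c$ gives $6c^2-s^2=-30c^2+12ec-e^2=e^2g(c/e)$ with $g(\zeta)=-30\zeta^2+12\zeta-1=30(\zeta-\zeta_1)(\zeta_2-\zeta)$ and $\zeta_{1,2}=(6\mp\sqrt6)/30>0$. So for $e\ge1$
\[
h(e)=\sum_{\zeta_1e<c<\zeta_2e}\bigl(e^2g(c/e)+1\bigr)=e^2\sum_{\zeta_1<c/e<\zeta_2}g(c/e)+O(e).
\]
The sum is a Riemann sum with mesh $1/e$, and therefore
\[
\frac{h(e)}{e^3}\to\int_{\zeta_1}^{\zeta_2}g(\zeta)\,d\zeta=\frac{30}{6}(\zeta_2-\zeta_1)^3=5\Bigl(\frac{\sqrt6}{15}\Bigr)^3=\frac{2\sqrt6}{225}.
\]
By Lemma~\ref{lem:growth}, $(1-q^{14})^4H(R,q)\to4\sqrt6/75$ as $q\to1^-$, and $H(R,q)$ is not rational.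

\emph{Transcendence degree.} By \eqref{eq:basechange} we may work with $\bar R=R\otimes\bar K$. Let $w_1,w_2,w_3$ be the coordinates of $\omega(z)$; they are linearly independent linear forms in $z$. For $D_{c,s}$ we have $d=12c+2s$, $m_i=9c+2s$ for $i\le4$ and $m_i=8c+s$ for $i\ge5$. Put $\xi=x_1\cdots x_4$, $\eta=x_5\cdots x_{10}$, $\mu_1=w_1^{12}\xi^9\eta^8$, $\mu_2=w_1^2\xi^2\eta$ and $F_0=\bar K(w_2/w_1,w_3/w_1)$. By Lemma~\ref{lem:nagata} an element of the component of $D_{c,s}$ is
\[
x^mP(w_1,w_2,w_3)=\mu_1^c\mu_2^s\,P(1,w_2/w_1,w_3/w_1),
\]
so $\operatorname{Frac}\bar R\subseteq F_0(\mu_1,\mu_2)$. Conversely, $D_{1,0}$ is nef and big, so $bD_{1,0}\sim A+E$ with $A$ very ample and $E\ge0$. The quotients of sections of $A$ generate $\bar K(X)=F_0$, and they are quotients of sections of $bD_{1,0}=D_{b,0}$. So $F_0\subseteq\operatorname{Frac}\bar R$. The components of $D_{1,0}$ and $D_{1,1}$ are nonzero, so $\mu_1$ and $\mu_1\mu_2$ lie in $\operatorname{Frac}\bar R$, and $\operatorname{Frac}\bar R=F_0(\mu_1,\mu_2)$. Finally $\bar K(V)=\bar K(z)(x_1,\dots,x_{10})$, and $\mu_1,\mu_2$ are algebraically independent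 over $\bar K(z)\supset F_0$ because the exponent vectors $(9,8)$ and $(2,1)$ are linearly independent. Hence $\operatorname{trdeg}R=2+2=4$.
\end{proof}

The formula gives $H=1+3q^{56}+6q^{70}+7q^{84}+6q^{98}+12q^{112}+\cdots$: the pairs with $c=1$, $s=-2,\dots,2$ contribute $3,6,7,6,3$, and $(c,s)=(2,-4)$ contributes $9$ in degree $112$. The first invariants come from $D_{1,-2}$, the plane octics with four triple and six double points, and indeed $45-4\cdot6-6\cdot3=3$.

\begin{proof}[Proof of Theorem~\ref{thm:boundary}]
The coefficients of $H$ are integers of polynomial growth and infinitely many are nonzero, so the radius of convergence is $1$. The P\'olya--Carlson theorem says that a power series with integer coefficients and radius of convergence $1$ is either rational or has the unit circle as natural boundary, which means that it cannot be continued analytically across any arc of the circle. So $H$ has the unit circle as natural boundary. A convergent algebraic series continues along every path avoiding the finitely many zeros of the leading coefficient and of the discriminant of its minimal equation,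 and a convergent D-finite series along every path avoiding the zeros of the leading coefficient of its differential equation. Hence $H$ is neither.
\end{proof}

\subsection*{The full cone}
With a one-dimensional torus all of $\Lambda$ appears. The boundary of $\mathcal{C}$ may now contain lattice points, where $h^0$ is not given by Proposition~\ref{prop:h0}, but they are too few to affect the leading term. The irrationality comes from the volume of a ball.

\begin{proof}[Proof of Theorem~\ref{thm:pi}]
Let $G=U\rtimes\{\theta_{\tau,\mathbf{1}}\}\cong\mathbb{G}_a^7\rtimes\mathbb{G}_m$. Then $H(K[V]^G,q)=\sum_dh(d)q^{7d}$, where $h(d)$ is the sum of $h^0(D)$ over all $D=(d,b)\in\Lambda$. Let $d\ge1$. By Proposition~\ref{prop:h0}, only classes with $|b|\le d/\sqrt{10}$ contribute, and $h^0(D)=1+\frac12(\frac{d^2}{10}-|b|^2)$ if $|b|<d/\sqrt{10}$.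

Boundary classes satisfy $\sum a_i^2=d^2$ and $\sum a_i=3d$. There are at most $(2d+1)^8$ choices for $a_1,\dots,a_8$, and then $a_9+a_{10}$ and $a_9^2+a_{10}^2$ are determined, which leaves at most two choices. Each such class has $h^0\le\binom{d+2}2$ by (S7). So the boundary contributes $O(d^{10})$.

For fixed $d$, the vector $b$ runs through a coset of the lattice $\Lambda_0=\mathbb{Z}^{10}\cap\mathbf{1}^\perp$ in $\mathbf{1}^\perp\cong\mathbb{R}^9$. The orthogonal sum $\Lambda_0\oplus\mathbb{Z}\mathbf{1}$ consists of the vectors in $\mathbb{Z}^{10}$ with coordinate sum divisible by $10$, so it has covolume $10$, and $\Lambda_0$ has covolume $10/|\mathbf{1}|=\sqrt{10}$. Let $g(\beta)=\frac12\max(0,\frac1{10}-|\beta|^2)$ on $\mathbb{R}^9$. There are $O(d^9)$ interior classes, so $h(d)=d^2\sum_bg(b/d)+O(d^{10})$. Here $b/d$ runs through a coset of $d^{-1}\Lambda_0$, a lattice of covolume $\sqrt{10}\,d^{-9}$, and $g$ is uniformly continuous with compact support. Hence $h(d)/d^{11}\to10^{-1/2}\int g$. With $V_9=32\pi^4/945$ the volume of the unit ball in $\mathbb{R}^9$ and $\varrho=10^{-1/2}$, polar coordinates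 give
\[
\int g=\int_0^\varrho\tfrac12(\varrho^2-r^2)\,9V_9r^8\,dr=\tfrac92V_9\varrho^{11}\bigl(\tfrac19-\tfrac1{11}\bigr)=\frac{V_9\varrho^{11}}{11},
\]
so $h(d)/d^{11}\to V_9/(11\cdot10^6)$. By Lemma~\ref{lem:growth},
\[
\lim_{q\to1^-}(1-q^7)^{12}H(K[V]^G,q)=\frac{10!\,V_9}{10^6}=\frac{384}{3125}\,\pi^4 .
\]
Since $\pi$ is transcendental, this number is irrational and the series is not rational.
\end{proof}

\section{Transcendence degree at most three}\label{sec:three}

In Theorem~\ref{thm:main} the four degrees of freedom are two for the surface and two for the lattice of classes, and the irrationality comes from a cone in that lattice. In transcendence degree $3$ we shall show that $R$ is again built from sections on a surface, but from the multiples of a single nef and big $\mathbb{Q}$-divisor. Then Riemann--Roch produces polynomials, and the work lies in controlling the correction term $h^1$.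

Let $R=K[V]^G$, $r=\operatorname{trdeg}_KR\le3$ and $n=\dim V$. By \eqref{eq:basechange} we may assume $K=\bar K$. The group enters only through the fact that $R$ is a graded subalgebra satisfying \eqref{eq:saturated}; Example~\ref{ex:toy} shows that this property cannot be dropped.

If $r\le2$, we use a theorem of Zariski \cite{Zar}: if $A$ is a normal affine domain over $K$ and $Q$ is an intermediate field between $K$ and $\operatorname{Frac}A$ of transcendence degree at most $2$, then $A\cap Q$ is finitely generated. By \eqref{eq:saturated}, $R$ is finitely generated, and $H(R,q)$ is rational. From now on $r=3$.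

We call a finite set of curves \emph{negative definite} if its intersection matrix is; the empty set is allowed.

\begin{lemma}\label{lem:neg}
Let $B_1,\dots,B_m$ be distinct curves on a smooth projective surface.
\begin{enumerate}
\item[(a)] Suppose they are negative definite. Let $Y$ be a $\mathbb{Q}$-divisor whose coefficients at all curves other than the $B_j$ are nonnegative, with $Y\cdot B_j\le0$ for all $j$. Then $Y\ge0$.
\item[(b)] If they are not negative definite, there is a nonzero effective divisor $B$ supported on $\bigcup B_j$ with $B^2\ge0$.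
\end{enumerate}
\end{lemma}

\begin{proof}
Write a $\mathbb{Q}$-divisor as $Y=Y^+-Y^-$ with $Y^\pm\ge0$ without common components, so $Y^+\cdot Y^-\ge0$. In (a), $Y^-$ is supported on $\bigcup B_j$, and $0\ge Y\cdot Y^-\ge-(Y^-)^2\ge0$ forces $Y^-=0$. In (b), there is a nonzero rational combination $Y$ of the $B_j$ with $Y^2\ge0$: either the form takes a positive value, and then it does so at a rational vector, or it is semidefinite and degenerate, and then its kernel contains a nonzero rational vector. We get $(Y^+)^2+(Y^-)^2=Y^2+2Y^+\cdot Y^-\ge0$, so a nonzero one of $Y^+,Y^-$ has nonnegative square. Clear denominators.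
\end{proof}

\subsection*{From $V$ to a surface}
The degrees in which $R$ is nonzero generate a subgroup $\gamma\mathbb{Z}$ with $\gamma\ge1$. We divide all degrees by $\gamma$; this replaces $q^\gamma$ by $q$ and does not affect what is to be proved. These degrees are closed under addition, so their differences form the group $\mathbb{Z}$, and there is a quotient $t$ of homogeneous elements of $R$ of degree $1$. Let $Q_0$ be the field of quotients of homogeneous elements of $R$ of equal degree. A homogeneous $f\in R_d$ is $(f/t^d)\,t^d$, so $\operatorname{Frac}R=Q_0(t)$. Homogeneous rational functions of different degrees are linearly independent, so $t$ is transcendental over $Q_0$ and $\operatorname{trdeg}Q_0=2$. As an intermediate field of the finitely generated extension $K(V)/K$, the field $Q_0$ is finitely generated, so it is the function field of a smooth projective surface. By \eqref{eq:saturated},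
\[
R_d=\{\varphi t^d:\ \varphi\in Q_0,\ \varphi t^d\in K[V]\}.
\]
Since $K[V]$ is factorial, $\varphi t^d\in K[V]$ if and only if $\operatorname{ord}_p(\varphi t^d)\ge0$ for every irreducible polynomial $p$, where $\operatorname{ord}_p$ is the exponent of $p$. We want to read these conditions as bounds on the poles of $\varphi$ along curves. Two things can go wrong: a hypersurface $p=0$ may be contracted to a point of the surface, and a curve on the surface may receive no condition. The first is repaired by blowing up. The second affects finitely many curves and is treated afterwards.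

\begin{proposition}\label{prop:val}
There are a smooth projective surface $S$ with $K(S)=Q_0$, a finite set $\mathcal{B}=\{B_1,\dots,B_m\}$ of curves on $S$ and a $\mathbb{Q}$-divisor $\Delta=\sum_{\Gamma\notin\mathcal{B}}\delta_\Gamma\Gamma$ such that for all $d\ge0$
\begin{equation}\label{eq:Rd}
R_d=\{\varphi t^d:\ \varphi\in K(S),\ \operatorname{ord}_\Gamma\varphi+d\,\delta_\Gamma\ge0\text{ for all curves }\Gamma\notin\mathcal{B}\}.
\end{equation}
\end{proposition}

\begin{proof}
Let $S$ be any smooth projective surface with $K(S)=Q_0$. The inclusion $Q_0\subset K(V)$ gives a dominant rational map $\Phi\colon V\dashrightarrow S$. Since $V$ is smooth and $S$ is projective, $\Phi$ is a morphism on an open set $V^\circ$ whose complement has codimension at least $2$. For an irreducible polynomial $p$ let $V_p=\{p=0\}\cap V^\circ$, an irreducible closed subset of $V^\circ$ of dimension $n-1$, and let $o_p$ be the restriction of $\operatorname{ord}_p$ to $Q_0$. The \emph{center} of $o_p$ on $S$ is the unique scheme-theoretic point whose local ring is dominated by the valuation ring of $o_p$; it is the generic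 point of the closure of $\Phi(V_p)$. There are three cases. If the closure is $S$, then $o_p$ is trivial. If it is a curve $\Gamma$, then the valuation ring of $o_p$ dominates the discrete valuation ring $\mathcal{O}_{S,\Gamma}$ and so equals it; thus $o_p=e_p\operatorname{ord}_\Gamma$ for an integer $e_p\ge1$. In these two cases the same holds on any blow-up of $S$ in a point, with $\Gamma$ replaced by its strict transform.

In the third case $V_p$ is contracted to a point. The set $\{u\in V^\circ:\dim_u\Phi^{-1}(\Phi(u))\ge n-1\}$ is closed by semicontinuity of fiber dimension, and proper because general fibers have dimension $n-2$. A contracted $V_p$ is one of its finitely many irreducible components. For such $p$ the valuation $o_p$ is nontrivial with values in $\mathbb{Z}$. Let $\kappa$ be its residue field, a subfield of the residue field $K(V_p)$ of $\operatorname{ord}_p$. Elements of $K(V_p)$ that are algebraically independent over $\kappa$ lift to elements of $K(V)$ that are algebraically independent over $Q_0$: a relation, scaled so that its coefficients lie in the valuation ring of $o_p$ and one is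 a unit, would reduce to a relation over $\kappa$. So $\operatorname{trdeg}_K\kappa\ge(n-1)-(n-2)=1$. If $\operatorname{trdeg}_K\kappa$ were $2$, then $o_p$ would be trivial on a subfield $K(\varphi,\varphi')$ over which $Q_0$ is algebraic, hence trivial. So $\operatorname{trdeg}_K\kappa=1$. For a discrete valuation of $K(S)$ whose residue field has transcendence degree $\dim S-1$, finitely many successive blow-ups of the center turn the center into a curve \cite[Lemma~2.45]{KM}. Doing this for the finitely many contracted $V_p$ in turn, and replacing $S$, $\Phi$ and $V^\circ$, we may assume that the third case does not occur.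

For a curve $\Gamma\subset S$ let $\mathcal{P}(\Gamma)$ be the set of $p$, up to scalars, with center $\Gamma$. It is finite, since these $V_p$ are components of the proper closed subset $\Phi^{-1}(\Gamma)$ of $V^\circ$. The image of $\Phi$ contains a nonempty open set $S_0$. If $\Gamma$ meets $S_0$, then $\Phi^{-1}(\Gamma)$ is nonempty and locally defined by one nonzero equation, so its components have dimension $n-1$ and are of the form $V_p$. Such a $V_p$ maps into $\Gamma$ and is not contracted, so $p\in\mathcal{P}(\Gamma)$. Hence $\mathcal{B}=\{\Gamma:\mathcal{P}(\Gamma)=\emptyset\}$ consists of curves in $S\setminus S_0$ and is finite.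

For $\Gamma\notin\mathcal{B}$ put $\delta_\Gamma=\min_{p\in\mathcal{P}(\Gamma)}\operatorname{ord}_p(t)/e_p$. Since $\operatorname{ord}_p(t)=0$ for all but finitely many $p$, almost all $\delta_\Gamma$ vanish. For $d\ge0$, the conditions $e_p\operatorname{ord}_\Gamma\varphi+d\operatorname{ord}_p(t)\ge0$ for $p\in\mathcal{P}(\Gamma)$ are together equivalent to $\operatorname{ord}_\Gamma\varphi+d\,\delta_\Gamma\ge0$. If $o_p$ is trivial, then $\operatorname{ord}_p(\varphi t^d)=d\operatorname{ord}_p(t)$ for $\varphi\neq0$; since $R_d\ne0$ for some $d>0$, we get $\operatorname{ord}_p(t)\ge0$, and the condition at $p$ always holds.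
\end{proof}

\begin{example}\label{ex:blowup}
Let $G$ be trivial, $n=3$, $t=x_1$, and let $S$ be the blow-up of $\mathbb{P}^2$ at $[0:0:1]$ with exceptional curve $E$. The centers that are curves are the strict transforms of plane curves, so $\mathcal{B}=\{E\}$, and $\Delta$ is the strict transform $\ell$ of the line $x_1=0$. Poles along $E$ are unrestricted in \eqref{eq:Rd}, but they are automatically of order at most $d$, since $R_d\cong H^0(S,d(\ell+E))$. The divisor $\ell+E$ is characterized by $(\ell+E)\cdot E=0$.
\end{example}

\subsection*{The section ring of a nef and big divisor}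
The example suggests adding to $\Delta$ a combination of the $B_j$ that makes it orthogonal to all $B_j$. For this we need the intersection matrix of $\mathcal{B}$ to be negative definite, which we deduce from $\dim R_d<\infty$.

The field $\operatorname{Frac}R$ is generated by homogeneous elements of $R$, so three of them are algebraically independent. They have positive degree, and suitable powers $f_i=\varphi_it^{d_0}$, $i=0,1,2$, have a common degree $d_0\ge1$. The monomials of degree $k$ in $f_0,f_1,f_2$ are linearly independent, and hence so are those in $\varphi_0,\varphi_1,\varphi_2$.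

\begin{lemma}\label{lem:Bneg}
The set $\mathcal{B}$ is negative definite.
\end{lemma}

\begin{proof}
By \eqref{eq:Rd}, $\varphi_0,\varphi_1,\varphi_2\in H^0(S,D_0)$ for $D_0=\lfloor d_0\Delta\rfloor+\mu\sum B_j$ and $\mu$ large. So $h^0(kD_0)\ge\binom{k+2}2$, the divisor $D_0$ is big, and $bD_0\sim A+E$ with $b\ge1$, $A$ ample, $E\ge0$. Suppose $\mathcal{B}$ is not negative definite, and take $B$ as in Lemma~\ref{lem:neg}(b). For $u\ge1$ and $k\ge0$, a function $\varphi\in H^0(S,ubD_0+kB)$ satisfies $\operatorname{ord}_\Gamma\varphi\ge-ub\lfloor d_0\delta_\Gamma\rfloor\ge-ubd_0\delta_\Gamma$ for $\Gamma\notin\mathcal{B}$. So \eqref{eq:Rd} gives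
\[
\dim R_{ubd_0}\ge h^0(ubD_0+kB)\ge h^0(uA+kB).
\]
We have $A\cdot B>0$. Fix $u$ with $uA\cdot B>\frac12K_S\cdot B$. For large $k$, $(K_S-uA-kB)\cdot A<0$, so $h^2(uA+kB)=0$ and
\[
h^0(uA+kB)\ge\chi(uA+kB)=\tfrac12k^2B^2+k\bigl(uA\cdot B-\tfrac12K_S\cdot B\bigr)+\chi(uA).
\]
As $B^2\ge0$, this tends to infinity with $k$, contradicting $\dim R_{ubd_0}<\infty$.
\end{proof}

\begin{proposition}\label{prop:section}
There are a $\mathbb{Q}$-divisor $P$ on $S$ and an integer $e\ge1$ such that $M=eP$ is a nef and big divisor and $\dim R_d=h^0(\lfloor dP\rfloor)$ for all $d\ge0$.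
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:Bneg} the intersection matrix of $\mathcal{B}$ is invertible over $\mathbb{Q}$, so there are $\beta_j\in\mathbb{Q}$ such that $D=\Delta+\sum\beta_jB_j$ satisfies $D\cdot B_j=0$ for all $j$. Let $\varphi\ne0$ be as in \eqref{eq:Rd}. Then $Y=\operatorname{div}\varphi+dD$ has nonnegative coefficients outside $\mathcal{B}$ and $Y\cdot B_j=0$, so $Y\ge0$ by Lemma~\ref{lem:neg}(a). Conversely $Y\ge0$ implies the conditions in \eqref{eq:Rd}. Thus $\varphi t^d\in R_d$ if and only if $\operatorname{div}\varphi+dD\ge0$.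

The divisor $D$ need not be nef, so we remove its negative part. The $\mathbb{Q}$-divisor $D+d_0^{-1}\operatorname{div}\varphi_0$ is effective; let $P'+N$ be its Zariski decomposition (S6), and put $P=D-N=P'-d_0^{-1}\operatorname{div}\varphi_0$. Principal divisors have zero intersection with all curves, so $P$ is nef and $P\cdot N_i=0$. If $\operatorname{div}\varphi+dD\ge0$, then $Y=\operatorname{div}\varphi+dP$ has nonnegative coefficients outside the $N_i$ and $Y\cdot N_i=0$, so $Y\ge0$ by Lemma~\ref{lem:neg}(a). The converse holds since $N\ge0$. As $\operatorname{div}\varphi$ is integral, $\operatorname{div}\varphi+dP\ge0$ means $\varphi\in H^0(S,\lfloor dP\rfloor)$. Choose $e\ge1$ with $M=eP$ integral. Then $h^0(kd_0M)=\dim R_{ked_0}\ge\binom{ke+2}2$, so $M$ is big.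
\end{proof}

\subsection*{Eventual periodicity}
With $F_j=\lfloor jP\rfloor$ we have $\lfloor(ek+j)P\rfloor=kM+F_j$, so it remains to understand $h^0(kM+F)$ as a function of $k$. If $M$ is ample, the higher cohomology vanishes for large $k$ and we get a polynomial. In general the obstruction sits on the curves orthogonal to $M$. As in the proof of Proposition~\ref{prop:h0}(b), we subtract a divisor $Z$ supported on these curves to reach the range of the vanishing theorem, and we are left with the multiples of a line bundle $\xi$ of degree $0$ on $Z$. If $Z$ is an integral curve and $F=0$, the argument given there shows that $h^0(Z,k\xi)$ is $1$ if $k\xi$ is trivial and $0$ otherwise. This is periodic in $k\ge1$, whether or not $\xi$ is torsion. In general $Z$ is reducible and non-reduced, and periodicity comes from a theorem of Skolem--Mahler--Lech type. The following is an argument of Cutkosky and Srinivas \cite{CS}.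

\begin{proposition}\label{prop:CS}
Let $M$ be a nef and big divisor and $F$ any divisor on a smooth projective surface $S$ over $K=\bar K$. For $k\gg0$, $h^0(kM+F)$ is the sum of a polynomial in $k$ and a periodic function of $k$.
\end{proposition}

\begin{proof}
Write $bM\sim A+E$ with $b\ge1$, $A$ ample, $E\ge0$.

\emph{The curves orthogonal to $M$.} If $M\cdot\Gamma=0$, then $E\cdot\Gamma=-A\cdot\Gamma<0$, so $\Gamma$ is a component of $E$. Hence there are finitely many such curves $\Gamma_1,\dots,\Gamma_l$. They are negative definite: otherwise Lemma~\ref{lem:neg}(b) gives a nonzero effective $B$ with $B^2\ge0$ and $M\cdot B=0$, and since $M^2>0$ the Hodge index theorem gives $A\cdot B=0$, which is false. If $l=0$ put $Z=0$. If $l\ge1$, let $Z'$ be the rational combination of the $\Gamma_i$ with $Z'\cdot\Gamma_i=-1$ for all $i$. It is effective by Lemma~\ref{lem:neg}(a), and we let $Z$ be an integral positive multiple of $Z'$, so large that $J=F-K_S-Z$ satisfies $J\cdot\Gamma_i>0$ for all $i$.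

\emph{The divisor $kM+J$ is nef and big for $k\gg0$.} Choose $g\ge1$ with $gA+J$ ample. If $\Gamma$ is not a component of $E$ and $k\ge gb$, then $(kM+J)\cdot\Gamma\ge(gbM+J)\cdot\Gamma=(gA+J)\cdot\Gamma+gE\cdot\Gamma>0$. Let $\Gamma$ be one of the finitely many components of $E$. If $M\cdot\Gamma>0$, then $(kM+J)\cdot\Gamma>0$ for large $k$; otherwise $\Gamma$ is some $\Gamma_i$ and $(kM+J)\cdot\Gamma=J\cdot\Gamma_i>0$. Finally $(kM+J)^2=k^2M^2+O(k)>0$ for large $k$.

\emph{Reduction to $Z$.} Since $K_S+kM+J=kM+F-Z$, (S4) gives $h^i(kM+F-Z)=0$ for $i>0$ and $k\gg0$. The sequence $0\to\mathcal{O}_S(kM+F-Z)\to\mathcal{O}_S(kM+F)\to\mathcal{O}_Z(kM+F)\to0$ yields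
\[
h^0(kM+F)=\chi(kM+F-Z)+h^0\bigl(Z,\mathcal{O}_Z(kM+F)\bigr),
\]
and the first term is a polynomial in $k$ by Riemann--Roch. If $Z=0$ we are done.

\emph{The jumping loci are closed.} Let $Z\ne0$, viewed as a projective scheme of dimension $1$. The identity component $\Pi=\operatorname{Pic}^0_Z$ of its Picard scheme is a smooth connected commutative algebraic group, and $\Pi(K)$ is the group of line bundles on $Z$ of degree $0$ on every component \cite[\S8.2--8.4 and Cor.~9.2/13]{BLR}. Since $M\cdot\Gamma_i=0$, the bundle $\mathcal{O}_Z(M)$ is a point $\xi\in\Pi(K)$. For $j\ge1$ let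
\[
\Sigma_j=\{\eta\in\Pi(K):h^0(Z,\eta\otimes\mathcal{O}_Z(F))\ge j\}.
\]
A universal line bundle on $Z\times\Pi$ need not be at hand, but it exists after a flat cover. The Picard scheme represents the sheaf associated, in the flat topology, with $Y\mapsto\operatorname{Pic}(Z\times Y)$. So there are a faithfully flat morphism of finite type $\phi\colon Y\to\Pi$ and a line bundle $\mathcal{L}$ on $Z\times Y$ whose restriction to $Z\times\{y\}$ is $\phi(y)$ for every $y\in Y(K)$. By semicontinuity of cohomology, applied to $\mathcal{L}\otimes\mathcal{O}_Z(F)$ and the flat proper morphism $Z\times Y\to Y$, the preimage of $\Pi(K)\setminus\Sigma_j$ is open in $Y(K)$. A flat morphism of finite type is open, and $\phi$ is surjective on $K$-points, so $\Pi(K)\setminus\Sigma_j$ is open. The descending chain of closed sets $\Sigma_1\supseteq\Sigma_2\supseteq\cdots$ stabilizes and has empty intersection, so $\Sigma_j=\emptyset$ for $j>j_0$. Therefore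
\[
h^0\bigl(Z,\mathcal{O}_Z(kM+F)\bigr)=\#\{j\le j_0:\ k\xi\in\Sigma_j\}.
\]

\emph{Periodicity.} By \cite[Thm.~1.3]{BGT}, for an \'etale endomorphism $\Psi$ of a complex quasi-projective variety, a point $\alpha$ and a subvariety $\Sigma$, the set $\{k\ge0:\Psi^k(\alpha)\in\Sigma\}$ is a finite union of arithmetic progressions and points. Algebraic groups are quasi-projective, and the translation by $\xi$ is an automorphism under which the orbit of $0$ is $(k\xi)_{k\ge0}$. The group $\Pi$, the point $\xi$ and the sets $\Sigma_1,\dots,\Sigma_{j_0}$ are defined over a subfield $K_0\subset K$ that is finitely generated over $\mathbb{Q}$, and $K_0$ embeds in $\mathbb{C}$. The points $k\xi$ are $K_0$-rational, so the condition $k\xi\in\Sigma_j$ is the same over $K$, $K_0$ and $\mathbb{C}$. Applying the theorem to the irreducible components of $\Sigma_j$ over $\mathbb{C}$, we find that the condition $k\xi\in\Sigma_j$ is periodic in $k$ for large $k$, and hence so is $h^0(Z,\mathcal{O}_Z(kM+F))$.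
\end{proof}

Characteristic zero is used in this proof for the vanishing theorem and for the embedding of $K_0$ in $\mathbb{C}$.

\begin{proof}[End of the proof of Theorem~\ref{thm:sharp}]
For $r=3$, Proposition~\ref{prop:section} gives
\[
H(R,q)=\sum_{j=0}^{e-1}q^j\sum_{k\ge0}h^0(kM+F_j)\,q^{ek}.
\]
The generating function of a polynomial sequence has denominator a power of $1-q^e$, that of a sequence of period $\varpi$ has denominator $1-q^{e\varpi}$, and changing finitely many terms adds a polynomial. So each inner sum is rational by Proposition~\ref{prop:CS}, and $H(R,q)$ is rational.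

For the last assertion, Theorem~\ref{thm:main} gives a non-rational series in transcendence degree $4$. For $r>4$ add $r-4$ trivial one-dimensional summands to $V$. The algebra of invariants becomes a polynomial ring in $r-4$ variables of degree $1$ over $K[V]^G$. Its transcendence degree is $r$, and its Hilbert series is $(1-q)^{-(r-4)}H(K[V]^G,q)$, which is not rational.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BGT} Bell, Ghioca and Tucker, \emph{Amer. J. Math.} \textbf{132} (2010).

\bibitem{BLR} Bosch, L\"utkebohmert and Raynaud, \emph{N\'eron Models}.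

\bibitem{CS} Cutkosky and Srinivas, \emph{Ann. of Math.} \textbf{137} (1993).

\bibitem{DD} M. Domokos and V. Drensky, \emph{Rationality of Hilbert series in noncommutative invariant theory}, arXiv:1512.06411 (2015).

\bibitem{KM} Koll\'ar and Mori, \emph{Birational Geometry of Algebraic Varieties}.

\bibitem{Zar} Zariski, \emph{Bull. Sci. Math.} \textbf{78} (1954).

\end{thebibliography}
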